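# The mean number of stable matchings when all scores are comparable

## The theorem and what it says

**Theorem 1.** For every $C\ge 1$ there is a constant $K_C<\infty$, depending only on $C$, such that the following holds for all $n\ge 1$ and all $n\times n$ score matrices $(a_{ij})$, $(b_{ji})$ with entries in $[1/C,C]$. Let $X_{ij}\sim\mathrm{Exp}(a_{ij})$ and $Y_{ji}\sim\mathrm{Exp}(b_{ji})$, $1\le i,j\le n$, be independent. Man $\mathsf m_i$ ranks the women $\mathsf w_1,\dots,\mathsf w_n$ in increasing order of $X_{ij}$, and woman $\mathsf w_j$ ranks the men $\mathsf m_1,\dots,\mathsf m_n$ in increasing order of $Y_{ji}$. Let $N$ be the number of stable matchings of this market. Then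
$$\mathbb E[N]\le K_C\,n\log(n+1).\tag{1}$$
Consequently $\mathbb E[N]\le\exp(\varepsilon_C(n)\,n)$ with $\varepsilon_C(n)=\frac1n\log\big(1+K_C\,n\log(n+1)\big)\to0$.

Let us unpack the words. $\mathrm{Exp}(a)$ is the law with $\mathbb P(X\le x)=1-e^{-ax}$ for $x\ge 0$. Small values are good: $X_{ij}$ is the "cost" of $\mathsf w_j$ to $\mathsf m_i$. Ties have probability $0$ and we ignore them.

**Definition (stable matching).** A perfect matching $\mu$ of men and women is *stable* if it has no blocking pair. A blocking pair is a man and a woman, not matched to each other, who each strictly prefer the other to their partner under $\mu$.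

We write $\mu(i)=j$ when $\mathsf m_i$ is matched with $\mathsf w_j$. By the Gale–Shapley theorem every market has at least one stable matching, so $N\ge1$. Trivially $N\le n!$.

**Definition (logit preferences).** The rankings above follow the *logit model*: $\mathsf m_i$ ranks $\mathsf w_j$ first with probability $a_{ij}/\sum_k a_{ik}$. By memorylessness of the exponential law, given his first few choices in order, his next choice is $\mathsf w_j$ with probability proportional to $a_{ij}$ among the women who remain.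

For example, if $\mathsf m_1$ has scores $a_{11}=2$, $a_{12}=1$, $a_{13}=1$, he ranks $\mathsf w_1$ first with probability $\frac12$, and given this his second choice is $\mathsf w_2$ or $\mathsf w_3$ with probability $\frac12$ each.

**Definition (contiguity).** Scores are *contiguous with constant $C$* if $a_{ij},b_{ji}\in[1/C,C]$ for all $i,j$.

In the example one can take $C=2$. In general $\mathsf m_i$ prefers $\mathsf w_j$ to $\mathsf w_k$ with probability $a_{ij}/(a_{ij}+a_{ik})\ge 1/(1+C^2)$, so nobody is overwhelmingly more desirable than anybody else. Apart from this, the matrices are arbitrary: think of an adversary who picks them to make $\mathbb E[N]$ large.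

The problem, from Itai Ashlagi, Mark Braverman and Geng Zhao, "Welfare Distribution in Two-sided Random Matching Markets" (arXiv:2302.08599, 2023), asks whether $\mathbb E[N]\le e^{o(n)}$ uniformly over contiguous scores, with the $o(n)$ depending only on $C$. Theorem 1 answers yes, with a much smaller bound.

The order in (1) is optimal for the worst case. If all scores equal $1$, which is allowed for every $C\ge1$, Pittel (*The average number of stable matchings*, SIAM J. Discrete Math. 2 (1989) 530–549) proved $\mathbb E[N]\sim e^{-1}n\log n$. So for fixed $C$ the supremum of $\mathbb E[N]$ over contiguous scores is $\Theta_C(n\log n)$. (No lower bound of this order is claimed for every individual contiguous market.) The constant $K_C$ must depend on $C$, and $C$ cannot be allowed to grow like $\sqrt n$: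

**Proposition 2.** If $n$ is even and $C\ge\sqrt{12n}$, there are scores in $\{1/C,C\}$ with $\mathbb E[N]\ge(17/16)^{n/2}$.

Throughout, $c_2,C_1,C_2,\dots$ denote constants depending only on $C$ (in the section on permanents, on $\kappa$). We write $f\in g\,[\alpha,\beta]$ for $\alpha g\le f\le\beta g$. The all-ones column vector is $\mathbf 1$.

## Markets with one or two pairs

For $n=1$ we have $N=1$. For $n=2$ there are two perfect matchings. Suppose both are stable. If both men preferred the same woman, say $\mathsf w_1$, then in the matching where $\mathsf w_1$ does not get her favorite man, she and that man would block. So the men have different favorites. Say $\mathsf m_1$ prefers $\mathsf w_1$ and $\mathsf m_2$ prefers $\mathsf w_2$. The matching that gives the men their favorites is stable. The other one is blocked by $(\mathsf m_1,\mathsf w_1)$ unless $\mathsf w_1$ prefers $\mathsf m_2$, and by $(\mathsf m_2,\mathsf w_2)$ unless $\mathsf w_2$ prefers $\mathsf m_1$; if both of these hold, it is stable. The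 mirror case is the same. So exactly $2$ of the $2^4=16$ preference patterns give $N=2$. Let $\alpha_i$ be the probability that $\mathsf m_i$ prefers $\mathsf w_1$, and $\beta_j$ the probability that $\mathsf w_j$ prefers $\mathsf m_1$. Then
$$\mathbb E[N]=1+\alpha_1(1-\alpha_2)(1-\beta_1)\beta_2+(1-\alpha_1)\alpha_2\,\beta_1(1-\beta_2),$$
which is $\frac98$ when all scores are $1$. We will use both the count $\frac{2}{16}$ and the value $\frac98$ later.

## The count as an integral of permanents

Set
$$K_{ij}(x_i)=1-e^{-a_{ij}x_i},\qquad L_{ji}(y_j)=1-e^{-b_{ji}y_j},$$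
the distribution functions of $X_{ij}$ and $Y_{ji}$. Primes denote derivatives, so $K'_{ij}(x_i)=a_{ij}e^{-a_{ij}x_i}$.

**Step 1: a first-moment formula.** The purpose is to write the expected count as an integral over the partners' values. Fix a matching $\mu$ and condition on $X_{i\mu(i)}=x_i$ and $Y_{\mu(i)i}=y_{\mu(i)}$ for all $i$. A pair $(i,j)$ with $j\ne\mu(i)$ blocks exactly when $X_{ij}<x_i$ and $Y_{ji}<y_j$. This has conditional probability $K_{ij}(x_i)L_{ji}(y_j)$, and different pairs involve different independent variables. So for any measurable set $E$ of values $(x,y)$, the expected number of stable matchings with partner values in $E$ is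
$$\sum_\mu\int_E\prod_iK'_{i\mu(i)}(x_i)\,L'_{\mu(i)i}(y_{\mu(i)})\ \prod_i\prod_{j\ne\mu(i)}\big(1-K_{ij}(x_i)L_{ji}(y_j)\big)\,dx\,dy.\tag{2}$$

**Step 2: integrate out the women.** The point is that for fixed $x$ the $y$-integral factorizes over women and can be done exactly. Let $j=\mu(i)$. The factors containing $y_j$ are $b_{ji}e^{-b_{ji}y_j}$ and $1-K_{kj}L_{jk}(y_j)$ for $k\neq i$. Given $x$, let $\xi_{kj}$ be independent Bernoulli variables with $\mathbb P(\xi_{kj}=1)=K_{kj}(x_k)$. Then
$$\mathbb E\,e^{-b_{jk}y\,\xi_{kj}}=1-K_{kj}+K_{kj}e^{-b_{jk}y}=1-K_{kj}L_{jk}(y),$$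
so by independence
$$\int_0^\infty b_{ji}e^{-b_{ji}y}\prod_{k\ne i}\big(1-K_{kj}L_{jk}(y)\big)\,dy=\varphi_{ij}(x):=\mathbb E\Big[\frac{b_{ji}}{b_{ji}+\sum_{k\ne i}b_{jk}\xi_{kj}}\Big].\tag{3}$$
Note that $\varphi_{ij}$ does not depend on $x_i$. Put $P_{ij}(x)=K'_{ij}(x_i)\,\varphi_{ij}(x)$. The sum over $\mu$ of $\prod_iP_{i\mu(i)}$ is the permanent $\mathrm{per}(P)$. Taking for $E$ the event that $x$ lies in $G=(0,1]^n$, we get
$$\mathbb E[N_1]=\int_G\mathrm{per}(P(x))\,dx,\qquad N_1:=\#\{\text{stable }\mu:\ X_{i\mu(i)}\le1\text{ for all }i\}.\tag{4}$$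

**Check.** Let $n=2$ with all scores $1$, and integrate over $(0,\infty)^2$ instead of $G$. Here $\varphi_{1j}=1-\frac12K_2$ and $\varphi_{2j}=1-\frac12K_1$ with $K_i=1-e^{-x_i}$, so $\mathrm{per}(P)=2e^{-x_1}e^{-x_2}(1-\frac12K_1)(1-\frac12K_2)$. With $u=K_i$ the integral is $2\big(\int_0^1(1-\frac u2)\,du\big)^2=2\cdot\frac9{16}=\frac98$, as it should be.

Why restrict to $G$? If $C>1$, the numbers $a_{ij}e^{-a_{ij}x_i}$ in one row of $P$ can differ by a factor of order $e^{(C-1/C)x_i}$, which is unbounded in $x_i$. On $G$ all entries of $P$ are comparable, as we now see. The matchings with some $X_{i\mu(i)}>1$ are handled at the end.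

## Entry sizes, and a bound that loses a constant per man

**Lemma 3.** Let $R$ be a sum of independent Bernoulli variables, with mean $m$. For $q=1,2$, $(1+m)^{-q}\le\mathbb E(1+R)^{-q}\le6(1+m)^{-q}$; for $q=1$ the constant $6$ may be replaced by $3$.

*Proof.* The lower bounds are Jensen's inequality. For the upper bound with $q=2$, use $2+R\le2(1+R)$, then $\int_0^1(1-z)z^R\,dz=\frac1{(1+R)(2+R)}$, then $\mathbb Ez^R\le e^{-m(1-z)}$, which holds because each Bernoulli variable of mean $\theta$ contributes $1-\theta(1-z)\le e^{-\theta(1-z)}$: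
$$\mathbb E(1+R)^{-2}\le2\int_0^1(1-z)\,\mathbb Ez^R\,dz\le2\int_0^1ue^{-mu}\,du\le\frac2{m^2}.$$
Also $\mathbb E(1+R)^{-2}\le1$. Finally $\min(1,2/m^2)\le6/(1+m)^2$: for $m\le\sqrt2$ we have $(1+m)^2\le(1+\sqrt2)^2<6$, and for $m\ge\sqrt2$ we have $2(1+1/m)^2\le2(1+1/\sqrt2)^2=(1+\sqrt2)^2<6$. For $q=1$, Cauchy–Schwarz gives $\mathbb E(1+R)^{-1}\le\sqrt6/(1+m)\le3/(1+m)$. $\square$

For $x\in(0,\infty)^n$ put $X=\sum_ix_i$ and $d_i=\sum_jP_{ij}(x)$.

**Lemma 4.** Let $x\in G$. Then:

1. $\frac{x_i}{2C}\le K_{ij}\le Cx_i$ and $\frac{e^{-C}}C\le K'_{ij}\le C$.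
2. If $m=\sum_lK_{lj}$ with at most two indices $l$ omitted, then $\frac{1+X}{6C}\le1+m\le C(1+X)$.
3. $\varphi_{kj}\in\frac1{1+X}\,[C^{-3},18C^3]$.
4. $P_{kj}\in\frac{1}{1+X}[e^{-C}C^{-4},18C^4]$. So all entries of $P$ are within a factor $\varrho:=18C^8e^C$ of one another, and $d_k\le18C^4\frac n{1+X}$. Also $d_k\le Cn$.

*Proof.* (1) Since $1-e^{-z}\ge z/2$ on $[0,1]$, we get $K_{ij}\ge1-e^{-x_i/C}\ge\frac{x_i}{2C}$. The other bounds are immediate from $1/C\le a_{ij}\le C$ and $0<x_i\le1$. (2) The upper bound is $1+m\le1+CX\le C(1+X)$. For the lower bound, each omitted term is at most $1$, so $3(1+m)\ge3+m\ge1+\sum_lK_{lj}\ge1+\frac X{2C}\ge\frac{1+X}{2C}$. (3) With $R=\sum_{l\ne k}\xi_{lj}$, the fraction in (3) defining $\varphi_{kj}$ has numerator in $[1/C,C]$ and denominator in $(1+R)[1/C,C]$, so it lies in $\frac1{1+R}[C^{-2},C^2]$. Lemma 3 with $q=1$ and part 2 give $\varphi_{kj}\ge\frac{C^{-2}}{C(1+X)}$ and $\varphi_{kj}\le3C^2\cdot\frac{6C}{1+X}$. (4) Multiply parts 1 and 3, and sum over $j$. The last bound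 uses $\varphi\le1$, $K'\le C$. $\square$

Now the obvious thing to try is to bound every entry of $P$ by its maximum in Lemma 4. This gives $\mathrm{per}(P)\le n!\,\big(18C^4/(1+X)\big)^n$. The set $\{x>0\}$ has $X$-density $X^{n-1}/(n-1)!$, so
$$\mathbb E[N_1]\le(18C^4)^n\,n!\int_0^n\frac{X^{n-1}}{(n-1)!\,(1+X)^n}\,dX\le(18C^4)^n\,n\int_0^n\frac{dX}{1+X}=(18C^4)^n\,n\log(n+1).$$
The factor $n\log(n+1)$ is exactly what we want, but we have lost one constant per man, $(18C^4)^n$ in total. Even the sharper bound $\mathrm{per}(P)\le\prod_id_i$ would not do: when all entries are $\frac1n$, the right side is $1$ and the left side is $n!/n^n$, which is $e^{-n}$ up to a polynomial factor. To keep the total loss bounded we need two things: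

* a permanent bound $\mathrm{per}(P)\le O(1)\cdot\frac{n!}{n^n}\prod_id_i$, sharp up to a constant *in total*;
* a way to integrate $\prod_id_i$ without bounding each $d_i$ separately.

For the second item, see first what happens if $d_i$ were exactly $\frac n{1+X}$ for every $i$. Use coordinates $p=x/X$ (that is, $p_1,\dots,p_{n-1}$) and $h=\log X$, for which $dx=X^n\,dp\,dh$. Then
$$\int\prod_id_i\,dx=\int\Big(\frac{nX}{1+X}\Big)^{n-1}\frac{nX}{1+X}\,dp\,dh\le\frac{n^{n-1}}{(n-1)!}\int_{-\infty}^{\log n}\frac{n\,e^h}{1+e^h}\,dh=\frac{n^{n-1}}{(n-1)!}\,n\log(n+1),$$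
since $p$ ranges in a simplex of volume $\frac1{(n-1)!}$. Multiplying by $n!/n^n$ gives $n\log(n+1)$ with no loss. For the true $d_i$ we look for curved coordinates in which $\prod_id_i$ is, up to a harmless factor, *exactly* the Jacobian.

## Permanents of flat doubly stochastic matrices

A nonnegative square matrix is doubly stochastic if all row and column sums are $1$. The matrix $\frac1n\mathbf1\mathbf1^T$ has permanent $n!/n^n$, while the identity has permanent $1$, larger by the exponential factor $n^n/n!$. If the entries are all of order $1/n$, this cannot happen.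

**Lemma 5.** Let $\kappa\ge2$ and let $D$ be an $n\times n$ doubly stochastic matrix with entries in $[\frac1{\kappa n},\frac\kappa n]$. Then $\mathrm{per}(D)\le C_\kappa\,n!/n^n$.

*Proof.* Since $\mathrm{per}(D)\le\prod_i\sum_jD_{ij}=1$, it suffices to treat $n\ge n_0(\kappa)$, with $n_0(\kappa)\ge3$ chosen below. Write $D[I,J]$ for the submatrix with rows $I$ and columns $J$.

**Step 1: a recursion for ratios of minors.** We show that minors of nearly full size depend very little on which row is deleted. For $0\le k\le n-2$ let $\omega_k$ be the maximum of $|\log(f_i/f_{i'})|$ over all $I,J\subset[n]$ with $|I|=n-k$, $|J|=n-k-1$ and all $i,i'\in I$, where $f_i=\mathrm{per}\,D[I\setminus i,J]$; include in the maximum the same quantities for $D^T$. Take $i\ne i'$ and put $u_j=\mathrm{per}\,D[I\setminus\{i,i'\},J\setminus j]$. Expand $f_i$ along row $i'$ and $f_{i'}$ along row $i$: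
$$\frac{f_i}{f_{i'}}=\frac{\sum_{j\in J}D_{i'j}u_j}{\sum_{j\in J}D_{ij}u_j}.\tag{5}$$
Since $D_{i'j}/D_{ij}\le\kappa^2$, always $\omega_k\le o_{\max}:=2\log\kappa$. Moreover the $u_j$ are minors obtained by deleting one column from $D[I\setminus\{i,i'\},J]$, where $|J|=n-(k+1)$ and $|I\setminus\{i,i'\}|=n-(k+1)-1$. They belong to the family defining $\omega_{k+1}$ for $D^T$, so $\max_j\log u_j-\min_j\log u_j\le o:=\omega_{k+1}$.

Now suppose $k+1\le n/(2\kappa)$; then $k+1\le n/4\le n-2$, so $\omega_{k+1}$ is defined. Let $S'=\sum_{j\in J}D_{i'j}$ and $S=\sum_{j\in J}D_{ij}$. As $J$ omits $k+1$ columns, both lie in $[1-\epsilon,1]$ with $\epsilon=\kappa(k+1)/n\le\frac12$, so $|\log(S'/S)|\le-\log(1-\epsilon)\le2\epsilon$. The probability vectors $q'=D_{i'\cdot}/S'$ and $q=D_{i\cdot}/S$ on $J$ have entries at least $\frac1{\kappa n}$, and $|J|\ge n/2$. Let $\theta$ be uniform on $J$ and $\delta=\frac1{2\kappa}$. Then $\delta\theta_j=\frac1{2\kappa|J|}\le\frac1{\kappa n}$, so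
$$q=\delta\theta+(1-\delta)\rho,\qquad q'=\delta\theta+(1-\delta)\rho'$$
with probability vectors $\rho,\rho'$. Scale $u$ so that $u_j\in[1,e^o]$. Then
$$\frac{q'\cdot u}{q\cdot u}\le\frac{\delta\,\theta\cdot u+(1-\delta)e^o}{\delta\,\theta\cdot u+(1-\delta)}\le\delta+(1-\delta)e^o,$$
where the last step holds because the middle ratio is nonincreasing in $\theta\cdot u$ and $\theta\cdot u\ge1$. The function $o\mapsto\log(\delta+(1-\delta)e^o)$ is convex and vanishes at $0$, so on $[0,o_{\max}]$ it is at most $\alpha\,o$ with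
$$\alpha=\frac{\log(\delta+(1-\delta)e^{o_{\max}})}{o_{\max}}\in(0,1).$$
With (5), $\log(f_i/f_{i'})\le\alpha\,o+2\epsilon$; exchanging $i,i'$, and using the same argument for $D^T$,
$$\omega_k\le\alpha\,\omega_{k+1}+\frac{2\kappa(k+1)}n\qquad\text{if }k+1\le\frac n{2\kappa}.\tag{6}$$

**Step 2: the ratios are $1+O(1/n)$.** Iterate (6) from $k=0$ up to $k_1=\lceil\log n/\log(1/\alpha)\rceil$, which is at most $n/(2\kappa)$ for $n\ge n_0$. Since $\alpha^{k_1}\le\frac1n$,
$$\omega_0\le\frac{2\kappa}n\sum_{k\ge0}(k+1)\alpha^k+\alpha^{k_1}o_{\max}\le\frac{C'_\kappa}n,\qquad C'_\kappa=\frac{2\kappa}{(1-\alpha)^2}+2\log\kappa.$$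
Let $r_{ij}=\mathrm{per}(D^{ij})/\mathrm{per}(D)$, where $D^{ij}$ is $D$ without row $i$ and column $j$. For fixed $i$, the ratios of the $r_{ij}$ lie in $[e^{-\omega_0},e^{\omega_0}]$. Expansion along row $i$ gives $\sum_jD_{ij}r_{ij}=1$, a weighted average of the $r_{ij}$ because $\sum_jD_{ij}=1$. So $\min_jr_{ij}\le1\le\max_jr_{ij}$, and all $r_{ij}\in[e^{-\omega_0},e^{\omega_0}]$. Taking $n_0$ so large that $C'_\kappa/n_0\le1$, we get $\omega_0\le1$ and
$$|r_{ij}-1|\le e^{\omega_0}-1\le2\omega_0\le\frac{2C'_\kappa}n.\tag{7}$$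

**Step 3: interpolate to the flat matrix.** Let $D_\tau=(1-\tau)D+\tau\frac1n\mathbf1\mathbf1^T$ for $0\le\tau\le1$. It is doubly stochastic with entries in $[\frac1{\kappa n},\frac\kappa n]$, so (7) holds for its own $r_{ij}$. Since $\partial\,\mathrm{per}(D)/\partial D_{ij}=\mathrm{per}(D^{ij})$ and $\sum_{i,j}(\frac1n-D_{ij})=0$,
$$\frac d{d\tau}\log\mathrm{per}(D_\tau)=\sum_{i,j}\Big(\frac1n-D_{ij}\Big)r_{ij}=\sum_{i,j}\Big(\frac1n-D_{ij}\Big)(r_{ij}-1)\ge-\frac{2C'_\kappa}n\cdot2n=-4C'_\kappa.$$
Integrating over $[0,1]$, $\mathrm{per}(D)\le e^{4C'_\kappa}\,n!/n^n$. $\square$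

For the next statement recall **Sinkhorn's theorem** (1964): for a positive square matrix $P$ there are positive $\sigma_i,\sigma'_j$ such that $D_{ij}=\sigma_iP_{ij}\sigma'_j$ is doubly stochastic.

**Corollary 6.** Let $P$ be a positive $n\times n$ matrix all of whose entries are within a factor $\varrho$ of one another, and let $d_i=\sum_jP_{ij}$. Then $\mathrm{per}(P)\le C_\varrho\,\frac{n!}{n^n}\prod_id_i$.

*Proof.* Scale $P$ to $D$ by Sinkhorn's theorem. The scaling factors cancel in cross ratios:
$$\frac{D_{ij}D_{i'j'}}{D_{ij'}D_{i'j}}=\frac{P_{ij}P_{i'j'}}{P_{ij'}P_{i'j}}\in[\varrho^{-2},\varrho^2].$$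
Summing $D_{ij}D_{i'j'}\le\varrho^2D_{ij'}D_{i'j}$ over $i',j'$ gives $nD_{ij}\le\varrho^2$; the reverse inequality gives $nD_{ij}\ge\varrho^{-2}$. So Lemma 5 applies to $D$ with $\kappa=\max(2,\varrho^2)$. It remains to compare scaling factors with row sums. By weighted AM–GM with weights $D_{ij}$ (row sums $1$), $\sum_jD_{ij}/\sigma'_j\ge\prod_j(\sigma'_j)^{-D_{ij}}$, and then by the column sums
$$\prod_id_i=\prod_i\sigma_i^{-1}\prod_i\sum_j\frac{D_{ij}}{\sigma'_j}\ge\prod_i\sigma_i^{-1}\prod_j(\sigma'_j)^{-1}.$$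
Hence $\mathrm{per}(P)=\mathrm{per}(D)\prod_i\sigma_i^{-1}\prod_j(\sigma'_j)^{-1}\le\mathrm{per}(D)\prod_id_i$. $\square$

## Coordinates whose Jacobian is the product of row sums

We want functions $t_i(x)$ with $\partial t_i/\partial x_i=d_i=\sum_jK'_{ij}\varphi_{ij}$. Since $\varphi_{ij}$ does not involve $x_i$, we may take, for $x\in(0,\infty)^n$,
$$\pi_{ij}=K_{ij}\varphi_{ij}=\mathbb E\Big[\frac{b_{ji}\xi_{ij}}{\sum_kb_{jk}\xi_{kj}}\Big]\quad(0/0:=0),\qquad t_i=\sum_j\pi_{ij}.$$
There is a picture to go with this. Suppose $\mathsf m_k$ applies to $\mathsf w_j$ when $\xi_{kj}=1$, and each woman with applicants picks one with probability proportional to $b_{jk}$. Then $\pi_{ij}$ is the probability that $\mathsf w_j$ picks $\mathsf m_i$, and $t_i$ is the expected number of women who pick $\mathsf m_i$. Raising $x_k$ helps $\mathsf m_k$, hurts everyone else, and increases the total. With $s_j=\sum_ia_{ij}x_i$, that total is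
$$U:=\sum_it_i=\sum_j\mathbb P\Big(\sum_i\xi_{ij}\ge1\Big)=\sum_j(1-e^{-s_j})\le n.\tag{8}$$

**Step 1: the derivative of $t$.** The aim is to make the picture quantitative. Each $\pi_{ij}$ is a polynomial in the $K_{kj}$, so $t$ is smooth, and it is affine in each $K_{kj}$ separately. For $k\ne i$, the derivative in $K_{kj}$ is the difference between the values at $\xi_{kj}=1$ and $\xi_{kj}=0$. With $W=\sum_{l\ne k}b_{jl}\xi_{lj}$ this gives
$$\frac{\partial\pi_{ij}}{\partial x_i}=K'_{ij}\varphi_{ij},\qquad\frac{\partial\pi_{ij}}{\partial x_k}=K'_{kj}\,\mathbb E\Big[b_{ji}\xi_{ij}\Big(\frac1{W+b_{jk}}-\frac1W\Big)\Big]=-K'_{kj}\psi_{ikj},\quad\psi_{ikj}=\mathbb E\Big[\frac{\xi_{ij}\,b_{ji}b_{jk}}{W(W+b_{jk})}\Big],$$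
where the integrands are read as $0$ if $\xi_{ij}=0$. So
$$\mathcal J:=Dt=\mathrm{diag}(d)-H=(I-B)\,\mathrm{diag}(d),\qquad H_{ik}=\sum_jK'_{kj}\psi_{ikj}\ge0\ (i\ne k),\quad H_{kk}=0,\quad B=H\,\mathrm{diag}(d)^{-1}.\tag{9}$$
The $k$-th column sum of $\mathcal J$ is $\partial_kU=\sum_ja_{kj}e^{-s_j}>0$. Put $\ell_k=\partial_kU/d_k$. Dividing column sums by $d_k$,
$$\mathbf1^TB=\mathbf1^T-\ell^T,\qquad0<\ell_k\le1,\tag{10}$$
the upper bound because $B\ge0$.

**Example.** Let $n=2$, all scores $1$, $K_i=1-e^{-x_i}$. Then $t_1=2K_1-K_1K_2$, $t_2=2K_2-K_1K_2$ and $U=2(K_1+K_2-K_1K_2)$. Further $d_2=e^{-x_2}(2-K_1)$, $B_{12}=\frac{K_1}{2-K_1}$ and $\ell_2=\frac{2(1-K_1)}{2-K_1}$. Indeed $B_{12}+\ell_2=1$.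

If $B$ were absent, $t$ itself would be the right coordinate system: $\prod_id_i\,dx$ would be $dt$, on a set of volume at most $n^n/n!$. But $B$ is not negligible. The columns of $I-B$ sum to $\ell_k$, which is tiny when all $s_j$ are large, and then $\det(I-B)$ is tiny too. After Lemma 10 we check that at $x=\mathbf1$ it is exponentially small in $n$, so a pointwise bound on $1/\det(I-B)$ would bring back an exponential loss. The trouble comes from the total $U$, which saturates near $n$. So we keep only the *direction* of $t$, and replace its total by $\log X$: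
$$p=t/U,\qquad h=\log X,\qquad\Psi(x)=(p_1,\dots,p_{n-1},h)\qquad(n\ge2).$$
Note $p_i>0$ and $\sum_ip_i=1$.

**Lemma 7.** If $t(x)\le t(x')$ coordinatewise, then $x\le x'$ coordinatewise. Consequently $\Psi$ is injective on $(0,\infty)^n$.

*Proof.* We have $t(x')-t(x)=\bar{\mathcal J}(x'-x)$, with $\bar{\mathcal J}$ the average of $\mathcal J$ over the segment from $x$ to $x'$. By (9), $\bar{\mathcal J}$ has positive diagonal, off-diagonal entries $\le0$ and positive column sums. So $\bar{\mathcal J}=(I-\bar B)\Delta$ with $\Delta$ its (positive) diagonal part, $\bar B\ge0$ and column sums of $\bar B$ less than $1$. In the operator norm induced by $\ell^1$ the matrix $\bar B$ has norm less than $1$, so $\bar{\mathcal J}^{-1}=\Delta^{-1}\sum_{r\ge0}\bar B^r\ge0$, and $x'-x=\bar{\mathcal J}^{-1}(t(x')-t(x))\ge0$.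

Now let $\Psi(x)=\Psi(x')$, and say $U(x)\le U(x')$. The vectors $p$ agree (the last coordinate is determined by the others), so $t(x)=U(x)p\le U(x')p=t(x')$ and $x\le x'$. Since $\sum_ix_i=\sum_ix'_i$, we get $x=x'$. $\square$

**Step 2: the Jacobian determinant of $\Psi$.** We show that it is $\prod_kd_k$ times explicit factors. Recall two textbook facts.

**Perron–Frobenius theorem.** If a square matrix has strictly positive entries and spectral radius $r$, then $r$ is an algebraically simple eigenvalue with an entrywise positive eigenvector, and all other eigenvalues have modulus less than $r$.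

**Matrix determinant lemma.** $\det(M+pq^T)=\det M+q^T\mathrm{adj}(M)\,p$.

**Lemma 8.** Put $\eta_k=\frac1{Xd_k}$ and $\hat B=B+p\ell^T$. Then $\hat B$ has strictly positive entries and $\mathbf1^T\hat B=\mathbf1^T$. With $\gamma=\prod_{\lambda\ne1}(1-\lambda)$, the product over the eigenvalues of $\hat B$ other than the simple eigenvalue $1$ (with multiplicity), we have $\gamma>0$ and
$$\det D\Psi=U^{-(n-1)}\Big(\prod_kd_k\Big)\det A,\qquad\det A\ge\gamma\,\min_k\eta_k,\qquad A:=I-\hat B+p\eta^T.\tag{11}$$

*Proof.* By (10) the column sums of $\hat B$ are $1-\ell_k+\ell_k=1$; its entries are positive since $p_i\ell_k>0$.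

We have $dp_i=U^{-1}(dt_i-p_i\,dU)$, where $dt$ has matrix $\mathcal J=(I-B)\mathrm{diag}(d)$ and $dU$ has row $\mathbf1^T\mathcal J$; and $\partial_kh=\frac1X=\eta_kd_k$. So
$$D\Psi=\mathrm{diag}(U^{-1},\dots,U^{-1},1)\cdot Q\cdot\mathrm{diag}(d),$$
where the first $n-1$ rows of $Q$ are those of $(I-p\mathbf1^T)(I-B)$ and the last row is $\eta^T$. Since $\mathbf1^T(I-B)=\ell^T$,
$$A=I-B-p\ell^T+p\eta^T=(I-p\mathbf1^T)(I-B)+p\eta^T.$$
Because $\mathbf1^Tp=1$, we have $\mathbf1^TA=\eta^T$. Add all other rows of $A$ to its last row: the last row becomes $\eta^T$. Then subtract $p_i$ times the last row from row $i$ for each $i<n$: the result is $Q$. So $\det Q=\det A$, which gives the first part of (11).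

For the lower bound, $\hat B$ is positive and has column sums $1$, so its spectral radius is $1$. By Perron–Frobenius, $1$ is a simple eigenvalue with right eigenvector $v>0$, normalized by $\sum_iv_i=1$; the left eigenvector is $\mathbf1^T$. From $(I-\hat B)\,\mathrm{adj}(I-\hat B)=\det(I-\hat B)I=0$, the columns of $\mathrm{adj}(I-\hat B)$ are multiples of $v$; from $\mathrm{adj}(I-\hat B)(I-\hat B)=0$, its rows are multiples of $\mathbf1^T$. So $\mathrm{adj}(I-\hat B)=g\,v\mathbf1^T$ with $g=\mathrm{tr}\,\mathrm{adj}(I-\hat B)$. The trace of the adjugate is the sum of the principal $(n-1)$-minors, which is the elementary symmetric polynomial of degree $n-1$ in the eigenvalues $1-\lambda$ of $I-\hat B$. One of these is $0$, so $g=\gamma$. Real eigenvalues $\lambda\ne1$ satisfy $\lambda<1$, and the nonreal ones come in conjugate pairs, so $\gamma>0$. By the matrix determinant lemma, with $\det(I-\hat B)=0$ and $\mathbf1^Tp=1$,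
$$\det A=\eta^T\mathrm{adj}(I-\hat B)\,p=\gamma\,(\eta\cdot v)\ge\gamma\min_k\eta_k.\qquad\square$$

By Lemma 4, $\eta_k\ge\frac{1+X}{18C^4nX}$ on $G$. So everything now depends on a lower bound for $\gamma$.

## The product of spectral gaps is bounded below

For $n=2$ there is nothing to do: the second eigenvalue is $\mathrm{tr}\,\hat B-1$, and $\mathrm{tr}\,\hat B=\sum_kp_k\ell_k\le1$ since $B_{kk}=0$, so $\gamma=2-\mathrm{tr}\,\hat B\ge1$. For large $n$, $\gamma$ is a product of $n-1$ factors $1-\lambda$. A uniform gap $|1-\lambda|\ge c_2$ alone would give only $|\gamma|\ge c_2^{\,n-1}$, again an exponential loss. What saves us is that most eigenvalues are small: $\hat B$ is entrywise comparable to the rank-one matrix $p\mathbf1^T$, whose eigenvalues are $1,0,\dots,0$. We use the gap, the trace, and a bound on $\sum|\lambda|^2$ together.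

**Lemma 9.** There are $c_2\in(0,1]$ and $C_2$, depending only on $C$, such that for $x\in G$
$$\hat B_{ik}\le C_2p_i\ \text{ for all }i,k,\qquad\hat B_{ik}\ge c_2p_i\ \text{ for all }i\ne k,\qquad\mathrm{tr}\,\hat B=\sum_kp_k\ell_k\le1.\tag{12}$$

*Proof.* **Step 1: size of $\psi$.** Let $i\ne k$ and $R=\sum_{l\ne i,k}\xi_{lj}$, which is independent of $\xi_{ij}$. On $\xi_{ij}=1$ we have $\frac{1+R}C\le W\le C(1+R)$ and $\frac{1+R}C\le W+b_{jk}\le2C(1+R)$. With $b_{ji}b_{jk}\in[C^{-2},C^2]$ this gives $\psi_{ikj}\in K_{ij}\,\mathbb E(1+R)^{-2}\,[\frac1{2C^4},C^4]$. By Lemma 4(1), Lemma 3 with $q=2$ and Lemma 4(2), $\mathbb E(1+R)^{-2}\in\frac1{(1+X)^2}[C^{-2},216C^2]$ and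
$$\psi_{ikj}\in\frac{x_i}{(1+X)^2}\Big[\frac1{4C^7},216C^7\Big].$$

**Step 2: size of $B$ and $p$.** For $i\ne k$, $B_{ik}=\frac{\sum_jK'_{kj}\psi_{ikj}}{\sum_jK'_{kj}\varphi_{kj}}$ has the same weights above and below, so Step 1 and Lemma 4(3) give
$$B_{ik}\in\frac{x_i}{1+X}\Big[\frac1{72C^{10}},216C^{10}\Big].$$
Also $t_i=\sum_jK_{ij}\varphi_{ij}\in\frac{nx_i}{1+X}[\frac1{2C^4},18C^4]$. Summing over $i$, $U\in\frac{nX}{1+X}[\frac1{2C^4},18C^4]$, and therefore
$$p_i=\frac{t_i}U\in\frac{x_i}X\Big[\frac1{36C^8},36C^8\Big].$$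

**Step 3: conclusion.** Upper bound: $\ell_k\le1$ and $B_{ik}\le216C^{10}\frac{x_i}X\le216\cdot36\,C^{18}p_i$ (and $B_{kk}=0$), so $C_2=216\cdot36\,C^{18}+1$ works. Lower bound for $i\ne k$: if $X\ge1$, then $\frac{x_i}{1+X}\ge\frac{x_i}{2X}$ and
$$\hat B_{ik}\ge B_{ik}\ge\frac1{144C^{10}}\cdot\frac{x_i}X\ge\frac{p_i}{144\cdot36\,C^{18}}.$$
If $X<1$, then $s_j\le CX\le C$, so $\partial_kU=\sum_ja_{kj}e^{-s_j}\ge ne^{-C}/C$. With $d_k\le Cn$ we get $\ell_k\ge e^{-C}C^{-2}$ and $\hat B_{ik}\ge\ell_kp_i\ge e^{-C}C^{-2}p_i$. So $c_2=\min\big(\frac1{144\cdot36\,C^{18}},\,e^{-C}C^{-2}\big)$ works. The trace identity holds because $B_{kk}=0$, and $\sum_kp_k\ell_k\le\sum_kp_k=1$. $\square$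

Recall **Schur's inequality**: the eigenvalues of a matrix $M$ satisfy $\sum_\lambda|\lambda|^2\le\sum_{i,k}|M_{ik}|^2$.

**Lemma 10.** There is $\gamma_0>0$, depending only on $C$, with $\gamma\ge\gamma_0$ on $G$.

*Proof.* **Step 1: a uniform gap at $1$.** Entrywise, $\frac12(I+\hat B)\ge\frac{c_2}2p\mathbf1^T$: off the diagonal by (12), on the diagonal since $\frac12\ge\frac{c_2}2p_k$. (The identity is added because (12) gives no lower bound on the diagonal.) So $\frac12(I+\hat B)=\frac{c_2}2p\mathbf1^T+M'$ with $M'\ge0$ having column sums $1-\frac{c_2}2$. Let $\hat Bu=\lambda u$ with $\lambda\ne1$, $u\ne0$. Then $\mathbf1^Tu=\mathbf1^T\hat Bu=\lambda\mathbf1^Tu$, so $\mathbf1^Tu=0$ and $\frac{1+\lambda}2u=M'u$. Taking $\ell^1$ norms, $|1+\lambda|\le2-c_2$, hence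
$$|1-\lambda|\ge2-|1+\lambda|\ge c_2.$$
Also $|\lambda|\le1$.

**Step 2: square-summability.** The matrix $\mathrm{diag}(p)^{-1/2}\hat B\,\mathrm{diag}(p)^{1/2}$ is similar to $\hat B$ and, by (12), has entries in $[0,C_2\sqrt{p_ip_k}]$. By Schur's inequality $\sum_\lambda|\lambda|^2\le C_2^2\sum_{i,k}p_ip_k=C_2^2$.

**Step 3: expand the logarithm.** We claim that for $|\lambda|\le1$ and $|1-\lambda|\ge c_2$,
$$\log|1-\lambda|\ge-\mathrm{Re}\,\lambda-C_3|\lambda|^2,\qquad C_3=4\big(1+\log(1/c_2)\big).$$
If $|\lambda|\le\frac12$, then $\log|1-\lambda|=-\mathrm{Re}\,\lambda-\mathrm{Re}\sum_{r\ge2}\lambda^r/r$ and $|\sum_{r\ge2}\lambda^r/r|\le\frac{|\lambda|^2}{2(1-|\lambda|)}\le|\lambda|^2$. If $|\lambda|>\frac12$, then $\log|1-\lambda|+\mathrm{Re}\,\lambda\ge\log c_2-1=-\frac{C_3}4\ge-C_3|\lambda|^2$. Now sum over all $\lambda\ne1$. The real parts sum to $\mathrm{tr}\,\hat B-1\le0$, so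
$$\log\gamma\ge-(\mathrm{tr}\,\hat B-1)-C_3C_2^2\ge-C_3C_2^2,$$
and $\gamma_0=e^{-C_3C_2^2}$ works. $\square$

**Remark (why $t$ alone was not enough).** Since $I-B=I-\hat B+p\ell^T$, the computation in Lemma 8 with $\ell$ in place of $\eta$ gives $\det(I-B)=\gamma\,(\ell\cdot v)\le\gamma\max_k\ell_k$. Now $|1-\lambda|^2=1-2\,\mathrm{Re}\,\lambda+|\lambda|^2\le e^{-2\mathrm{Re}\,\lambda+|\lambda|^2}$, so $\gamma\le e^{1-\mathrm{tr}\hat B+C_2^2/2}\le e^{1+C_2^2/2}$ on $G$. At $x=\mathbf1$ we have $s_j\ge n/C$, so $\partial_kU\le Cne^{-n/C}$, while $d_k\ge ne^{-C}C^{-4}/(1+n)$ by Lemma 4. Hence $\ell_k\le(n+1)C^5e^Ce^{-n/C}$, and $\det(I-B)$ is exponentially small there. Replacing $\ell$ by $\eta$, that is, $U$ by $\log X$, removes exactly this factor.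

## Stable matchings in which every man pays at most $1$

**Proposition 11.** $\mathbb E[N_1]\le C_1\,n\log(n+1)$ for $n\ge2$.

*Proof.* By (4), Lemma 4(4) and Corollary 6,
$$\mathbb E[N_1]\le C_\varrho\,\frac{n!}{n^n}\int_G\prod_id_i\,dx.$$
By Lemmas 7 and 8, $\Psi$ is a smooth injective map on $(0,\infty)^n$ with $\det D\Psi>0$. We change variables. By (11), $\prod_id_i\,dx=\frac{U^{n-1}}{\det A}\,dp\,dh$. Here $U\le n$ by (8), and
$$\frac1{\det A}\le\frac1{\gamma_0\min_k\eta_k}\le\frac{18C^4}{\gamma_0}\cdot\frac{nX}{1+X},\qquad X=e^h.$$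
On $G$ we have $0<X\le n$, so $h\le\log n$; and $(p_1,\dots,p_{n-1})$ lies in $\{p_i>0,\ \sum_{i<n}p_i<1\}$, of volume $\frac1{(n-1)!}$. Therefore
$$\int_G\prod_id_i\,dx\le\frac{n^{n-1}}{(n-1)!}\cdot\frac{18C^4}{\gamma_0}\int_{-\infty}^{\log n}\frac{n\,e^h}{1+e^h}\,dh=\frac{n^{n-1}}{(n-1)!}\cdot\frac{18C^4}{\gamma_0}\,n\log(n+1).$$
Since $\frac{n!}{n^n}\cdot\frac{n^{n-1}}{(n-1)!}=1$, the claim holds with $C_1=18\,C_\varrho C^4/\gamma_0$. $\square$

## Matchings with an expensive partner, and the end of the proof of Theorem 1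

Let $E_n^*$ be the supremum of $\mathbb E[N]$ over all $n\times n$ scores that are contiguous with constant $C$; $E_n^*\le n!$. Let $n\ge2$. For a matching $\mu$ write $x_i=X_{i\mu(i)}$, $y_j=Y_{j\mu^{-1}(j)}$, $\hat x=\min(x,1)$, $\hat X=\sum_i\hat x_i$, $\hat Y=\sum_j\hat y_j$, and
$$\beta=\frac1{4e^2C^2(1+C)^2}.$$

**Step 1: five classes.** We split the stable matchings so that each piece is either covered by Proposition 11, or is rare, or reduces to a smaller market. Every stable matching is in at least one of these classes: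

1. all $x_i\le1$;
2. all $y_j\le1$;
3. $\hat X\hat Y<\beta n$;
4. some $x_i>1$, and $\hat Y\ge\sqrt{\beta n}$;
5. some $y_j>1$, and $\hat X\ge\sqrt{\beta n}$.

Indeed, if the first three fail, then some $x_i>1$, some $y_j>1$, and $\hat X\hat Y\ge\beta n$, so $\hat X$ or $\hat Y$ is at least $\sqrt{\beta n}$.

**Step 2: classes 1 and 2.** Each has expected count at most $C_1n\log(n+1)$, by Proposition 11 and by the same proposition with men and women exchanged.

**Step 3: class 3 is a volume estimate.** Here both sides pay so little in total that such matchings hardly exist, stable or not. For $0<s\le n$ and $\lambda=n/s$,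
$$V(s):=\int_{\hat X\le s}e^{-\sum_ix_i/C}\,dx\le e^{\lambda s}\Big(\int_0^\infty e^{-\lambda\hat x-x/C}\,dx\Big)^n\le e^n\Big(\frac1\lambda+Ce^{-\lambda}\Big)^n\le\Big(\frac{e(1+C)s}n\Big)^n.$$
The first inequality uses $1\le e^{\lambda(s-\hat X)}$ on the domain; the second splits the integral at $x=1$; the third uses $e^{-\lambda}\le1/\lambda$. In (2) bound each density by $Ce^{-x/C}$ (or $Ce^{-y/C}$) and each non-blocking probability by $1$. The expected count is at most
$$n!\,C^{2n}\iint_{\hat X\hat Y<\beta n}e^{-(\sum_ix_i+\sum_jy_j)/C}\,dx\,dy.$$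
Cut the domain dyadically in $\hat X\le n$. For an integer $r\ge0$ with $\beta2^{r+1}\le n$, the part $\hat X\in(2^{-r-1}n,2^{-r}n]$ forces $\hat Y\le\beta2^{r+1}$, and contributes at most
$$V(2^{-r}n)\,V(\beta2^{r+1})\le\Big(\frac{2\beta e^2(1+C)^2}n\Big)^n.$$
Since $2\beta\le n$, the value $r=0$ is allowed. If $r_*$ is the largest allowed $r$, then $n<\beta2^{r_*+2}$, so the rest has $\hat X\le2^{-r_*-1}n\le2\beta$; since $\hat Y\le n$ always, it contributes at most $V(2\beta)V(n)$, which satisfies the same bound. There are $r_*+1\le\log_2\frac n\beta=1+\log_2\frac n{2\beta}$ dyadic parts and one rest. With $n!\le n^n$ and the choice of $\beta$, the expected count is at most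
$$\Big(2+\log_2\frac n{2\beta}\Big)\big(2\beta e^2C^2(1+C)^2\big)^n=\Big(2+\log_2\frac n{2\beta}\Big)2^{-n}\le C_4.$$

**Step 4: class 4 reduces to a smaller market.** A man with an expensive partner is likely to block with some woman when the women together pay at least $\sqrt{\beta n}$. Fix $i$ and $j$ and consider matchings with $\mu(i)=j$, $x_i>1$ and $\hat Y\ge\sqrt{\beta n}$. For $l\ne j$, $K_{il}(x_i)\ge1-e^{-1/C}\ge\frac1{2C}$ and $L_{li}(y_l)\ge1-e^{-\hat y_l/C}\ge\frac{\hat y_l}{2C}$. So
$$\prod_{l\ne j}\big(1-K_{il}(x_i)L_{li}(y_l)\big)\le\exp\Big(-\frac1{4C^2}\sum_{l\ne j}\hat y_l\Big)\le\exp\Big(-\frac{\sqrt{\beta n}-1}{4C^2}\Big),$$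
because $\hat y_j\le1$. In (2), use this for the pairs $(i,l)$, bound the factors for the pairs $(k,j)$, $k\ne i$, by $1$, drop the restrictions on the other variables, and integrate the densities of $x_i$ and $y_j$ to at most $1$. What remains are the densities of the other couples and the factors for pairs $(k,l)$ with $k\ne i$, $l\ne j$, $l\ne\mu(k)$. Summed over all $\mu$ with $\mu(i)=j$, this is formula (2), over all values, for the market without $\mathsf m_i$ and $\mathsf w_j$. That market has contiguous scores with the same $C$, so the sum is at most $E^*_{n-1}$. Summing over the $n^2$ pairs $(i,j)$, the expected count in class 4 is at most $n^2e^{-(\sqrt{\beta n}-1)/(4C^2)}E^*_{n-1}$.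

**Step 5: class 5.** The same bound holds with men and women exchanged.

**Step 6: induction on $n$.** Altogether, for $n\ge2$ and with $C_5=2C_1+C_4$ (note $n\log(n+1)\ge1$),
$$E_n^*\le C_5\,n\log(n+1)+\epsilon_nE^*_{n-1},\qquad\epsilon_n=2n^2e^{-(\sqrt{\beta n}-1)/(4C^2)}\to0.$$
Choose $n_0\ge1$ with $\epsilon_n\le\frac12$ for all $n>n_0$, and put $K_C=\max(2C_5,\ n_0!/\log2)$. For $n\le n_0$ we have $E_n^*\le n!\le n_0!\le K_C\log2\le K_C\,n\log(n+1)$. For $n>n_0$, by induction $E^*_{n-1}\le K_C(n-1)\log n\le K_C\,n\log(n+1)$, so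
$$E_n^*\le\Big(C_5+\frac12K_C\Big)n\log(n+1)\le K_C\,n\log(n+1).$$
This is (1). The bound with $\varepsilon_C(n)$ follows, since $K_C\,n\log(n+1)\le1+K_C\,n\log(n+1)=e^{\varepsilon_C(n)n}$, and $\varepsilon_C(n)\to0$. Theorem 1 is proved. $\blacksquare$

## Exponentially many stable matchings when $C\ge\sqrt{12n}$

Here is the proof of Proposition 2. We build many nearly isolated $2\times2$ markets, each with a positive chance of two stable matchings.

**Step 1: the scores.** Split the agents into $n/2$ blocks of two men and two women. All scores are $C$ within a block and $1/C$ across blocks.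

**Step 2: a block is isolated with probability at least $\frac12$.** Call a block *good* if each of its four members ranks the two block partners as the top two. For one agent, the total score inside the block is $2C$ and outside it is $(n-2)/C$, so the first choice is outside with probability at most $\frac{n/C}{2C}=\frac n{2C^2}$. Given that it is inside, one block partner with score $C$ remains, and the second choice is outside with probability at most $\frac{n/C}{C}=\frac n{C^2}$. So a block is good with probability at least $1-4\cdot\frac{3n}{2C^2}=1-\frac{6n}{C^2}\ge\frac12$.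

**Step 3: two internal matchings.** Given that a block is good, its four internal orders are independent and uniform, since the two partners of an agent have equal scores. By the count for $n=2$ made earlier, with conditional probability $\frac2{16}=\frac18$ the block, seen as a $2\times2$ market, has two stable matchings. Let $Z_q$ be the indicator that block $q$ is good and has two internal stable matchings. The $Z_q$ depend on the preferences of disjoint sets of agents, so they are independent, and $\mathbb P(Z_q=1)\ge\frac1{16}$.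

**Step 4: gluing.** In each good block choose any internal stable matching (at least one exists, and there are two if $Z_q=1$). For the market formed by all remaining agents fix one stable matching, which exists by Gale–Shapley. The union is stable: an agent in a good block has one of his or her top two, so the only person he or she can prefer to the assigned partner is the other block partner. Hence a blocking pair involving such an agent lies inside the block, which internal stability forbids; and a blocking pair among the remaining agents is excluded by the choice there. Different choices give different matchings, so $N\ge\prod_q(1+Z_q)$, and by independence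
$$\mathbb E[N]\ge\prod_{q=1}^{n/2}\Big(1+\frac1{16}\Big)=\Big(\frac{17}{16}\Big)^{n/2}.\qquad\blacksquare$$
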